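# A rigid space with a de Rham class in degree one and no $p$-adic pro-étale class

## 1. Degree zero, and what is conjectured in degree $n$

Fix a prime $p$, a finite extension $K$ of $\mathbf Q_p$, an algebraic closure $\overline K$, and let $C=\mathbf C_p$ be the completion of $\overline K$. For $L$ finite over $K$ inside $\overline K$ put $G_L=\mathrm{Gal}(\overline K/L)$. Let $\mathbf Q_p^{\rm nr}\subset\overline K$ be the maximal unramified extension of $\mathbf Q_p$.

We recall what is needed about Fontaine's rings. $\mathbf B_{\rm dR}$ is the fraction field of a complete discrete valuation ring $\mathbf B_{\rm dR}^+$ with residue field $C$ and a uniformizer $t$ on which $g\in G_K$ acts by the cyclotomic character, $g(t)=\chi(g)t$. It is filtered by the $t^i\mathbf B_{\rm dR}^+$, and $\mathbf B_{\rm dR}^{G_L}=L$. The ring $\mathbf B_{\rm st}$ carries a Frobenius $\varphi$ and a monodromy operator $N$, it embeds in $\mathbf B_{\rm dR}$, and $\mathbf B_{\rm st}^{G_L}=L\cap\mathbf Q_p^{\rm nr}$.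

We start with an easy computation. Let $Y$ be a smooth, geometrically connected Stein space over $K$. Then $H^0_{\mathrm{pro\acute{e}t}}(Y_C,\mathbf Q_p)=\mathbf Q_p$ with trivial Galois action, so evaluation at $1$ gives
$$\mathrm{Hom}_{G_K}(\mathbf Q_p,\mathbf B_{\rm dR})=\mathbf B_{\rm dR}^{G_K}=K,\qquad \varinjlim_L\mathrm{Hom}_{G_L}(\mathbf Q_p,\mathbf B_{\rm st})=\bigcup_L (L\cap\mathbf Q_p^{\rm nr})=\mathbf Q_p^{\rm nr}.$$
On the other side, $H^0_{\rm dR}(Y)=\ker(d:\mathcal O(Y)\to\Omega^1(Y))=K$, because a function with zero differential on a geometrically connected smooth space is a constant of $K$; and $H^0_{\rm HK}(Y)=\mathbf Q_p^{\rm nr}$ by the property (HK) recalled in Section 4. Both spaces are their own duals. So in degree $0$, mapping pro-étale cohomology into $\mathbf B_{\rm dR}$ recovers the dual of de Rham cohomology, and mapping it into $\mathbf B_{\rm st}$ recovers the dual of Hyodo–Kato cohomology.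

What happens in degree $n$? An *analytic variety* is here a smooth rigid analytic space over $K$.

**Definition (partially proper).** $Y$ is partially proper if it is separated and its structure morphism satisfies the valuative criterion of properness in the sense of Huber.

Examples are proper varieties, Stein varieties, the affine space, and Drinfeld's half space. The open disc $\{|x|<1\}$ is one. The closed disc $\{|x|\le1\}$ is not: inside the adic space $\mathbf P^1$, its Gauss point specializes to a rank two point at which $|x|>1$ (the direction of $\infty$), and this point is not in the disc.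

For partially proper $Y$ we use $H^n_{\mathrm{pro\acute{e}t}}(Y_C,\mathbf Q_p)$ with its topology and $G_K$-action; $H^n_{\rm dR}(Y)$, a topological $K$-space with its Hodge filtration; and the Hyodo–Kato cohomology $H^n_{\rm HK}(Y)$, a topological $\mathbf Q_p^{\rm nr}$-space with the structures of a $(\varphi,N,G_K)$-module: a semilinear Frobenius $\varphi$, a linear $N$ with $N\varphi=p\varphi N$, and a semilinear action of $G_K$. For instance $H^1_{\rm HK}(\mathbf G_m)$ is a line with a basis $e$ such that $\varphi(e)=pe$ and $N(e)=0$. The star $(\cdot)^{*}$ is the topological dual, over $K$ for de Rham and over $\mathbf Q_p^{\rm nr}$ for Hyodo–Kato, and $\mathrm{Hom}_{G_L}$ means continuous $G_L$-equivariant maps.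

**Conjecture.** If $Y$ is partially proper over $K$, then for all $n\ge0$ there are isomorphisms (of filtered $K$-modules, respectively of $(\varphi,N,G_K)$-modules over $\mathbf Q_p^{\rm nr}$)
$$(C_{\rm dR})\qquad \mathrm{Hom}_{G_K}(H^n_{\mathrm{pro\acute{e}t}}(Y_C,\mathbf Q_p),\mathbf B_{\rm dR})\simeq H^n_{\rm dR}(Y)^{*},$$
$$(C_{\rm st})\qquad \varinjlim_{[L:K]<\infty}\mathrm{Hom}_{G_L}(H^n_{\mathrm{pro\acute{e}t}}(Y_C,\mathbf Q_p),\mathbf B_{\rm st})\simeq H^n_{\rm HK}(Y)^{*}.$$

The problem, posed from Pierre Colmez, Sally Gilles, Wiesława Nizioł, "Une conjecture $C_{\rm st}$ pour la cohomologie à support compact", arXiv:2511.14675 (2025), is to prove or refute this.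

Two things change between degree $0$ and degree $1$. First, $H^1_{\mathrm{pro\acute{e}t}}$ can be enormous: we shall see that for the affine line it is $\mathcal O(\mathbf A^1_C)/C$ up to a twist, although $H^1_{\rm dR}(\mathbf A^1)=0$. Second, a class in $H^1_{\rm dR}(Y)$ need not be represented by a closed differential form on all of $Y$. The classes that are so represented form $\mathrm{Fil}^1H^1_{\rm dR}(Y)$, the image of $H^1(Y,\Omega^{\ge1})=\Omega^1(Y)^{d=0}$. On a Stein space every class is of this kind. On a space glued from simple pieces it may not be, and this second change is the one that refutes the conjecture.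

## 2. One punctured line, and a family of punctured lines glued along a disc

Throughout, $D=\{|\xi|<1\}$, and $D'=\{|y|>1\}\subset\mathbf P^1_y$ is the open disc with coordinate $\eta=1/y$, which contains $y=\infty$.

Take $Z=\mathbf P^1\setminus\{0,1\}$. The function $w_0=y/(y-1)$ identifies $Z$ with $\mathbf G_m$, and $H^1_{\rm dR}(Z)$ is the line spanned by ${\rm dlog}\,w_0$. View $Z$, artificially, as the union of $Z$ and $D'$, which meet in $D'$. A closed form representing $b\,{\rm dlog}\,w_0$ is $b\,{\rm dlog}\,w_0+df_1$ on $Z$ and $df_2$ on $D'$, with $b\log w_0+f_1-f_2$ constant on $D'$. There is an obvious solution with $b=1$: take $f_1=0$ and $f_2=\log w_0$, which converges on $D'$ because $w_0-1=\eta/(1-\eta)$.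

Now let the punctures move with a parameter $\xi_1\in D$, so that they lie at $\xi_1$ and $1+\xi_1$; and let $D'$, over which nothing happens, be multiplied by a complete parameter space. For $d\ge2$ let $Y=Y_d\subset(\mathbf P^1)^{d-1}\times\mathbf P^1$, with coordinates $\xi=(\xi_1,\dots,\xi_{d-1})$ and $y$, be $U_1\cup U_2$ where
$$U_1=\{(\xi,y)\in D^{d-1}\times\mathbf P^1:\ y\ne\xi_1,\ y\ne1+\xi_1\},\qquad U_2=(\mathbf P^1)^{d-1}\times D'.$$
If $|\xi_1|<1<|y|$ then $y\neq\xi_1$ and $y\ne1+\xi_1$, so $U_{12}:=U_1\cap U_2=D^{d-1}\times D'$. The solution above now asks for $f_2=\log w$, where $w$ depends on $\xi_1$; but a function on $U_2$ cannot depend on $\xi$.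

**Theorem A.** For every $K$ and every $d\ge2$, $Y_d$ is smooth, connected, partially proper of dimension $d$, and

1. $H^1_{\mathrm{pro\acute{e}t}}(Y_C,\mathbf Q_p)=0$;
2. $H^1_{\rm dR}(Y)$ and $H^1_{\rm dR}(Y)^{*}$ have dimension $1$ over $K$;
3. $H^1_{\rm HK}(Y)$ has rank $1$ over $\mathbf Q_p^{\rm nr}$ and $H^1_{\rm HK}(Y)^{*}\neq0$.

Consequently the conjecture is false for $n=1$: the left sides of $(C_{\rm dR})$ and $(C_{\rm st})$ vanish and the right sides do not, so both fail even as isomorphisms of bare vector spaces. Points 1 and 2, which do not involve Hyodo–Kato cohomology, already refute the conjecture. For $d=2$ the space is a connected open subspace of $\mathbf P^1\times\mathbf P^1$, defined over $\mathbf Q_p$.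

**Theorem B** (granting (HK) of Section 4 and the published results (S), (T), (F) of Section 10). For every $n\ge1$ there is a partially proper variety $Y$ over $K$, of dimension $n+1$, such that $\dim_KH^n_{\rm dR}(Y)^{*}=1$, $H^n_{\rm HK}(Y)^{*}\ne0$, and
$$\mathrm{Hom}_{G_L}(H^n_{\mathrm{pro\acute{e}t}}(Y_C,\mathbf Q_p),\mathbf B_{\rm dR})=\mathrm{Hom}_{G_L}(H^n_{\mathrm{pro\acute{e}t}}(Y_C,\mathbf Q_p),\mathbf B_{\rm st})=0$$
for every finite extension $L/K$.

Sections 3 to 9 prove Theorem A, and Sections 10 to 12 prove Theorem B.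

## 3. Partial properness and the coordinate $w$

**Step 1: $Y$ is partially proper and connected.** Work in the proper adic space $X=(\mathbf P^1)^d$. By the valuative criterion, an open subset of $X$ is partially proper exactly when it is stable under specialization in $X$: the required extension exists uniquely in $X$, and the only question is whether it stays in the subset. Specializations in $X$ are vertical, so in any affinoid open containing the special point they preserve the support.

The open disc is the union of the discs $|\xi|\le r$ with $r<1$, and the closure of each lies in a slightly larger one, so $D$ and $D'$ are stable in $\mathbf P^1$. Hence $D^{d-1}\times\mathbf P^1$ and $U_2$ are stable in $X$. Removing a closed analytic subset preserves stability, because a point and its vertical specialization have the same support, so one lies in the closed subset if and only if the other does. Thus $U_1$ is stable. A union of stable opens is stable, so $Y$ is stable. We take for $Y$ the rigid space attached to this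 adic open: it is smooth, separated, partially proper, of dimension $d$, and $\{U_1,U_2\}$ is an admissible covering. Finally $U_1$, $U_2$, $U_{12}$ are geometrically connected and $U_{12}\neq\emptyset$, so $Y$ is geometrically connected.

**Step 2: straightening the punctures.** Put
$$w=\frac{y-\xi_1}{y-1-\xi_1}.$$
For fixed $\xi_1$ this is a homography in $y$ of determinant $-1-\xi_1+\xi_1=-1$, with zero at $\xi_1$ and pole at $1+\xi_1$. Therefore $(\xi,w)$ gives $U_1\simeq D^{d-1}\times\mathbf G_m$. On $U_{12}$,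
$$w-1=\frac1{y-1-\xi_1}=\frac{\eta}{1-(1+\xi_1)\eta},$$
so $|w-1|<1$ in sup norm on every closed polydisc of radii $<1$ in $(\xi,\eta)$. Hence $\log w\in\mathcal O(U_{12})$, and since $w=\frac{1-\xi_1\eta}{1-(1+\xi_1)\eta}$,
$$\log w=\sum_{j\ge1}\frac{(1+\xi_1)^j-\xi_1^j}{j}\,\eta^j=\eta+\frac{1+2\xi_1}{2}\eta^2+\cdots\tag{1}$$
which does depend on $\xi_1$.

## 4. De Rham and Hyodo–Kato cohomology of $Y_d$

Products of open discs (radii finite or infinite) and copies of $\mathbf G_m$ are Stein, so their de Rham cohomology is that of the complex of global forms.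

**Lemma 1.** Let $P$ be a product of open discs with radii $\le\infty$, over $K$ or over $C$, and let $T=\mathbf G_m^k$ with coordinates $z_1,\dots,z_k$. Then $H^i_{\rm dR}(P\times T)$ has for basis the classes of ${\rm dlog}\,z_J={\rm dlog}\,z_{j_1}\wedge\cdots\wedge{\rm dlog}\,z_{j_i}$, $J=\{j_1<\dots<j_i\}$.

*Proof.* Let $x$ be the coordinates of $P$. Forms are convergent series of terms $x^\mu z^\nu dx_I\wedge{\rm dlog}\,z_J$. For the Euler field $E=\sum x_i\partial_{x_i}$, the Lie derivative $\mathcal L_E=d\,i_E+i_E\,d$ multiplies such a term by the weight $|\mu|+|I|$. Let $\omega$ be closed and let $\omega^0$ be its part of weight $0$, which is also closed since $\mathcal L_E$ commutes with $d$. Then $\omega-\omega^0=d\theta$ with $\theta=\mathcal L_E^{-1}i_E(\omega-\omega^0)$. Here one divides coefficients by integers $j\ge1$; since $|1/j|\le j$ and all radii are open, convergence is preserved. The form $\omega^0$ involves only $\mu=0$ and $I=\emptyset$. Now repeat with $z_l\partial_{z_l}$ for $l=1,\dots,k$, whose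 Lie derivative multiplies by $\nu_l$: modulo exact forms, all terms with $\nu_l\ne0$ disappear. There remains $\sum_Jc_J\,{\rm dlog}\,z_J$ with constants $c_J$. Such a form is exact only if it is $0$, because in $d\theta$ the coefficient of $x^0z^0{\rm dlog}\,z_J$ is always $0$: differentiating a term with $\nu=0$ in the $z$-direction gives $0$. $\square$

**Step 1: the pieces.** By Lemma 1, $H^1_{\rm dR}(U_{12})=0$ and $H^1_{\rm dR}(U_1)=K\,{\rm dlog}\,w$. Cover $U_2$ by the $2^{d-1}$ charts $V_\sigma$, the products of $D'$ with copies of $\mathbf P^1\setminus\{\infty\}$ or $\mathbf P^1\setminus\{0\}$. Each $V_\sigma\simeq\mathbf A^{d-1}\times D'$ has $H^1_{\rm dR}=0$, and every intersection of charts is a product of copies of $\mathbf A^1$, $\mathbf G_m$ and $D'$, hence nonempty and geometrically connected with $H^0_{\rm dR}=K$. By the Čech spectral sequence, the kernel of $H^1_{\rm dR}(U_2)\to\prod_\sigma H^1_{\rm dR}(V_\sigma)$ is the $\check H^1$ of the covering with coefficients in $H^0$. This is the cohomology of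 a full simplex with constant coefficients, and it vanishes in degrees $\ge1$: fixing an index $\sigma_*$, the operator $(hs)(\sigma_0,\dots,\sigma_{a-1})=s(\sigma_*,\sigma_0,\dots,\sigma_{a-1})$ is a contracting homotopy there. So $H^1_{\rm dR}(U_2)=0$.

**Step 2: gluing.** The map $H^0_{\rm dR}(U_1)\oplus H^0_{\rm dR}(U_2)\to H^0_{\rm dR}(U_{12})$ is surjective, so Mayer–Vietoris gives
$$H^1_{\rm dR}(Y)\simeq\ker\big(H^1_{\rm dR}(U_1)\oplus H^1_{\rm dR}(U_2)\to H^1_{\rm dR}(U_{12})\big)=K\,{\rm dlog}\,w.$$

**Step 3: a continuous linear form.** The purpose is to see that the topological dual is not zero. Let $Z=\mathbf P^1\setminus\{0,1\}$ and $j:Z\to U_1\subset Y$, $y\mapsto((0,\dots,0),y)$. Then $j^*{\rm dlog}\,w={\rm dlog}\frac y{y-1}$, so $j^*:H^1_{\rm dR}(Y)\to H^1_{\rm dR}(Z)=\Omega^1(Z)/d\mathcal O(Z)\simeq K$ is bijective. It is continuous, and so is the residue at $y=0$ on $\Omega^1(Z)/d\mathcal O(Z)$, being a Laurent coefficient on a small annulus. Their composite is a nonzero continuous linear form on a line,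 so $\dim_KH^1_{\rm dR}(Y)^{*}=1$. This proves point 2 of Theorem A.

**Facts (HK).** For Hyodo–Kato cohomology we use the following standard properties.

* $H^\bullet_{\rm HK}$ is functorial with continuous induced maps and satisfies descent for admissible coverings.
* If $X$ is smooth Stein with $H^i_{\rm dR}(X)$ finite-dimensional, there is a functorial isomorphism $H^i_{\rm HK}(X)\otimes_{\mathbf Q_p^{\rm nr}}\overline K\simeq H^i_{\rm dR}(X)\otimes_K\overline K$, compatible with units for $i=0$.
* For $Z\simeq\mathbf G_m^n$, $H^n_{\rm HK}(Z)$ has rank $1$ and carries the topology of $\mathbf Q_p^{\rm nr}$, so $H^n_{\rm HK}(Z)^{*}\ne0$.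
* (Used only from Section 10 on.) For $Z\simeq\mathbf G_m^n$, $H^n_{\rm HK}(Z)$ has a $G_K$-invariant basis $e$, the class of ${\rm dlog}\,z_1\wedge\dots\wedge{\rm dlog}\,z_n$, with $\varphi(e)=p^ne$ and $N(e)=0$.

**Step 4: Hyodo–Kato cohomology of $Y$.** The spaces $U_1$, $U_{12}$, the $V_\sigma$ and their intersections are Stein. By (HK) and Step 1, $H^0_{\rm HK}=\mathbf Q_p^{\rm nr}$ on each of them, $H^1_{\rm HK}(U_{12})=H^1_{\rm HK}(V_\sigma)=0$, and $H^1_{\rm HK}(U_1)$ has rank $1$. The Čech argument of Step 1 gives $H^0_{\rm HK}(U_2)=\mathbf Q_p^{\rm nr}$ and $H^1_{\rm HK}(U_2)=0$, and Mayer–Vietoris gives $H^1_{\rm HK}(Y)\simeq H^1_{\rm HK}(U_1)$. The map $H^1_{\rm HK}(U_1)\to H^1_{\rm HK}(Z)$ is bijective because it is so after $\otimes\,\overline K$. Hence $j^*:H^1_{\rm HK}(Y)\to H^1_{\rm HK}(Z)$ is a continuous linear bijection, and composing with a nonzero element of $H^1_{\rm HK}(Z)^{*}$ shows $H^1_{\rm HK}(Y)^{*}\ne0$. This proves point 3.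

## 5. The gluing equation, first for differential forms

A natural attempt at proving $(C_{\rm dR})$ for $Y$ in degree $1$ is to work on $U_1$ and $U_2$ separately and glue. On $U_1$ the form ${\rm dlog}\,w$ is global, and there is a pro-étale class above it, the Kummer class of $w$. The gluing must then match data on $U_{12}$. For closed forms the condition is this. A closed form $\Omega$ on $Y_C$ is $b\,{\rm dlog}\,w+df_1$ on $U_1$, with $b\in C$. On $U_2$ it is $df_2$ with $f_2\in\mathcal O(U_{2,C})$: the exact sequence $H^0(\mathcal O)\to\Omega^1(U_{2,C})^{d=0}\to H^1_{\rm dR}(U_{2,C})$ attached to $\Omega^{\ge1}\to\Omega^\bullet\to\mathcal O$, together with $H^1_{\rm dR}(U_{2,C})=0$, says so. On $U_{12}$ the function $b\log w+f_1-f_2$ must be constant.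

The function $f_2$ depends on $y$ only. Indeed, for an affinoid algebra $A$, a function on $\mathbf P^1\times\mathrm{Sp}\,A$ is a power series over $A$ in the coordinate and also one in its inverse, hence lies in $A$. So $\mathcal O((\mathbf P^1)^{d-1}\times D'_C)=\mathcal O(D'_C)$. The obvious solution $f_1=0$, $f_2=\log w$, which worked on one punctured line, is therefore excluded by (1). The remaining freedom is to correct by $f_1\in\mathcal O(U_1)$. No correction works: $f_2$ does not move with $\xi$, while the poles that $f_1$ and $\log w$ allow do move.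

**Lemma 2.** Let $b\in C$, $f_1\in\mathcal O(U_{1,C})$ and $f_2\in\mathcal O(D'_C)$ be such that
$$b\log w(\xi,y)+f_1(\xi,y)-f_2(y)=\text{constant on }D^{d-1}\times D'.\tag{2}$$
Then $b=0$, and $f_1$ and $f_2$ are constant.

*Proof.* We compare two fibers. For $a\in\{0,p\}$ put $\xi_a=(a,0,\dots,0)\in D^{d-1}$ and
$$\omega_a=d_yf_1(\xi_a,y)+b\,{\rm dlog}\frac{y-a}{y-1-a},$$
an analytic form on $\mathbf P^1\setminus\{a,1+a\}$. By (2), $\omega_0=df_2=\omega_p$ on $D'$. By analytic continuation $\omega_0=\omega_p$ on the connected space $\mathbf P^1\setminus\{0,1,p,1+p\}$. The sets $\{0,1\}$ and $\{p,1+p\}$ are disjoint, so $\mathbf P^1\setminus\{0,1\}$ and $\mathbf P^1\setminus\{p,1+p\}$ cover $\mathbf P^1$, and $\omega_0$, $\omega_p$ glue to a global $1$-form on $\mathbf P^1$. Such a form is zero. So $\omega_0=0$.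

Hence $df_2=0$ on $D'$, and $f_2$ is constant. Also $b\,{\rm dlog}\frac{y}{y-1}=-d_yf_1(\xi_0,y)$ on $\mathbf P^1\setminus\{0,1\}$; the residue at $y=0$ is $b$ on the left, and $0$ on the right because an exact form on a punctured disc has no $dy/y$ term. So $b=0$. Then (2) says that $f_1$ is constant on $U_{12}$, hence on the connected space $U_1$. $\square$

In particular no closed global form on $Y_C$ has class $b\,{\rm dlog}\,w$ with $b\ne0$, that is, $\mathrm{Fil}^1H^1_{\rm dR}(Y)=0$ although $H^1_{\rm dR}(Y)\ne0$. The class ${\rm dlog}\,w$ has slope $1$ but is not in $\mathrm{Fil}^1$. The rest of the proof shows that pro-étale classes on $Y_C$ are governed by the same equation (2).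

## 6. Kummer classes of functions that are not exponentials

From now until the end of Section 9 all spaces are over $C$, and $H^i$ without subscript is pro-étale cohomology. We use the following standard facts.

* **(P)** $R\Gamma_{\mathrm{pro\acute{e}t}}(X,\mathbf Z_p(1))=R\lim_nR\Gamma_{\mathrm{\acute{e}t}}(X,\mu_{p^n})$, and $H^i(X,\mathbf Q_p)=H^i(X,\mathbf Z_p)[1/p]$ when $X$ is quasi-compact and quasi-separated (Scholze); the Kummer sequence; Hilbert 90; Mayer–Vietoris and Čech.
* **(U)** Tate algebras are factorial, and their units are the $\lambda(1+f)$ with $\lambda\in C^*$, $|f|<1$ (Bosch–Güntzer–Remmert).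
* **(H)** (Huber, *Étale cohomology of rigid analytic varieties and adic spaces*, chap. 3.) If $A$ is an affinoid $C$-algebra, $X$ a proper $A$-scheme, $X^{\rm an}$ its analytification over $\mathrm{Sp}\,A$, and $F$ a torsion étale sheaf on $X$, then $R\Gamma_{\mathrm{\acute{e}t}}(X,F)\simeq R\Gamma_{\mathrm{\acute{e}t}}(X^{\rm an},F^{\rm an})$. The case $X=\mathrm{Spec}\,A$ is included.

We write $\kappa:\mathcal O(X)^*\to H^1(X,\mathbf Z_p(1))$ for the Kummer map, and $\mathcal O^+$ for functions of sup norm $\le1$.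

Let $X$ be an increasing admissible union of connected affinoids $X_m$ such that every quasi-compact open of $X$ lies in some $X_m$. This covers polydiscs and products of open discs with copies of $\mathbf G_m$.

**Step 1: reduction to the $X_m$.** The groups $H^0(X_m,\mu_{p^n})$ are finite, so their $R^1\lim_n$ vanishes and $H^1(X_m,\mathbf Z_p(1))=\lim_nH^1_{\mathrm{\acute{e}t}}(X_m,\mu_{p^n})$. Next, $H^0(X_m,\mathbf Q_p(1))=\mathbf Q_p(1)$ with bijective transition maps, so its $R^1\lim_m$ vanishes and $H^1(X,\mathbf Q_p(1))=\lim_mH^1(X_m,\mathbf Q_p(1))$.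

**Step 2: definition of $\iota$.** For $g\in\mathcal O(X)$ the series $\exp(g)$ need not converge, but $\exp(p^kg)$ converges on $X_m$ as soon as $|p^kg|_{X_m}\le|p^2|$. Define
$$\iota_X:\mathcal O(X)\to H^1(X,\mathbf Q_p(1)),\qquad g\mapsto p^{-k}\kappa(\exp(p^kg))\ \text{ on }X_m,\quad |p^kg|_{X_m}\le|p^2|.$$
Replacing $k$ by $k+1$ replaces $\exp(p^kg)$ by its $p$-th power, so the result does not depend on $k$; hence it is compatible in $m$. The map $\iota$ is additive and functorial in $X$. It kills $C$, because $C^*$ is divisible, so $\kappa$ kills constants.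

Example: on $\mathbf A^1$ the only units are constants, since by (U) a unit with value $1$ at $0$ has coefficients with $|a_\nu|R^\nu<1$ for all $R$ and $\nu\geq 1$, so $a_\nu=0$. Thus $\kappa$ gives nothing there, yet $\iota(x)$ makes sense, and Lemma 3 will show it is nonzero.

**Step 3: $\iota$ is $\mathbf Q_p$-linear.** By additivity it suffices to see that $\kappa(\exp(bg))=b\,\kappa(\exp g)$ in $\lim_nH^1_{\mathrm{\acute{e}t}}(X_m,\mu_{p^n})$ for $b\in\mathbf Z_p$ and $|g|_{X_m}\le|p^2|$. Choose $b_n\in\mathbf Z$ with $b-b_n=p^nb_n'$, $b_n'\in\mathbf Z_p$. Then $\exp(bg)=\exp(g)^{b_n}\exp(b_n'g)^{p^n}$, so both sides have the same image in $H^1_{\mathrm{\acute{e}t}}(X_m,\mu_{p^n})$, for every $n$.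

**Step 4: $\iota$ versus $\kappa$.** Let $h\in\mathcal O(X)^*$ with $|h-1|_{X_m}<1$ for all $m$. Fix $m$. For $k$ large, $|h^{p^k}-1|_{X_m}\le|p^2|$, and then $p^k\log h=\log(h^{p^k})$ has norm $\le|p^2|$ and $h^{p^k}=\exp(p^k\log h)$. So $p^k\kappa(h)=\kappa(\exp(p^k\log h))$ on $X_m$, that is,
$$\kappa(h)=\iota(\log h).\tag{3}$$

## 7. $H^1$ of a polydisc is $\mathcal O$ modulo constants

**Lemma 3.** If $X$ is a finite product of open discs (radii $\le\infty$), $\iota_X$ induces $\mathcal O(X)/C\simeq H^1(X,\mathbf Q_p(1))$.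

*Proof.* On a closed polydisc the logarithm of a unit close to $1$ need not be bounded. It becomes bounded after restriction to a smaller polydisc, so we invert $\iota$ up to shrinking.

**Step 1: $H^1$ of closed polydiscs.** Let $X_m$ be closed polydiscs with radii $R^{(i)}_m\in|C^*|$ strictly increasing to those of $X$. Put $\mathcal O_0=\{g:g(0)=0\}$, $\mathcal O_0^+=\mathcal O_0\cap\mathcal O^+$, and $P_m=\{h\in\mathcal O(X_m):h(0)=1,\ |h-1|_{X_m}<1\}$. By (U), $\mathrm{Pic}(X_m)=0$ and $\mathcal O(X_m)^*=C^*\times P_m$ (divide $\lambda(1+f)$ by its value at $0$). The Kummer sequence, Hilbert 90 and the divisibility of $C^*$ give $H^1_{\mathrm{\acute{e}t}}(X_m,\mu_{p^n})=P_m/P_m^{p^n}$, so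
$$H^1(X_m,\mathbf Q_p(1))=A_m[1/p],\qquad A_m=\lim_nP_m/P_m^{p^n}.$$

**Step 2: algebra of $A_m$.** The group $P_m$ has no $p$-torsion, because a root of unity in the domain $\mathcal O(X_m)$ is constant and one with value $1$ at $0$ is $1$. So $A_m$ is the $p$-adic completion of a group without $p$-torsion. We claim that $A_m$ has no $p$-torsion, is $p$-adically separated, and $A_m=\mathrm{im}(P_m)+p^nA_m$ for all $n$. Write $M=P_m$ additively.

* If $px=0$ with $x=(x_k)$, a lift of $x_k$ to $M$ has $p$ times it in $p^kM$, hence lies in $p^{k-1}M$, so $x_{k-1}=0$ for every $k$.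
* An element of $p^nA_m$ maps to $0$ in $M/p^nM$, so $\bigcap_n p^nA_m=0$.
* The kernel of $A_m\to M/p^nM$ is $\lim_kp^nM/p^{n+k}M$, which is $p^nA_m$ since $p^n:M/p^kM\to p^nM/p^{n+k}M$ is bijective. As $M\to M/p^nM$ is onto, $A_m=\mathrm{im}(M)+p^nA_m$.

**Step 3: a logarithm after shrinking.** Let $s=\max_iR_{m-1}^{(i)}/R_m^{(i)}<1$. For $h=1+\sum_{\nu\ne0}a_\nu x^\nu\in P_m$ we have $|a_\nu|R_m^\nu<1$, so $|a_\nu|R_{m-1}^\nu\le s^{|\nu|}\le s$ and $|h-1|_{X_{m-1}}\le s$. Since $\sup_js^j|1/j|<\infty$, there is an integer $\ell\geq 0$ depending only on $s$ with $\log h\in p^{-\ell}\mathcal O_0^+(X_{m-1})$ for all $h\in P_m$. Therefore $\log(P_m^{p^n})\subset p^{n-\ell}\mathcal O_0^+(X_{m-1})$. As $\mathcal O_0^+(X_{m-1})$ is $p$-adically complete, passing to the limit over $n$ gives an additive map $\lambda_m:A_m\to p^{-\ell}\mathcal O_0^+(X_{m-1})$, which extends to $A_m[1/p]$. In the other direction let $\varepsilon_m:\mathcal O_0(X_m)\to A_m[1/p]$, $g\mapsto p^{-k}[\exp(p^kg)]$ for $k\gg0$; this is $\iota$ on $X_m$.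 Both families are compatible with restriction.

**Step 4: the two composites are restrictions.** First, $\lambda_m\varepsilon_m(g)=p^{-k}\log\exp(p^kg)=g|_{X_{m-1}}$. For the other composite choose $k$ such that $|h-1|\le s$ implies $|h^{p^k}-1|\le|p^2|$. For $h\in P_m$, in $A_{m-1}[1/p]$,
$$p^k\varepsilon_{m-1}(\log h)=[\exp\log(h^{p^k})]=[h^{p^k}]=p^k[h],$$
so $\varepsilon_{m-1}\lambda_m$ and $\mathrm{res}$ agree on $\mathrm{im}(P_m)$. To pass to all of $A_m$ we use separatedness. Since $\varepsilon_{m-1}(p^2\mathcal O_0^+(X_{m-1}))\subset A_{m-1}$, the additive map $\Delta=p^{\ell+2}(\varepsilon_{m-1}\lambda_m-\mathrm{res})$ sends $A_m$ into $A_{m-1}$, and it kills $\mathrm{im}(P_m)$. By Step 2, $\Delta(A_m)=\Delta(p^nA_m)\subset p^nA_{m-1}$ for all $n$, so $\Delta=0$. As $A_{m-1}[1/p]$ has no torsion, $\varepsilon_{m-1}\lambda_m=\mathrm{res}$.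

**Step 5: the limit.** By Step 4, $(\varepsilon_m)$ is an isomorphism of pro-systems $(\mathcal O_0(X_m))_m\simeq(A_m[1/p])_m$, with inverse given by the $\lambda_m$. Taking limits, $\iota:\mathcal O_0(X)\simeq H^1(X,\mathbf Q_p(1))$, and $\mathcal O(X)=C\oplus\mathcal O_0(X)$. $\square$

## 8. $H^1$ of the two charts $U_1$ and $U_2$

**Lemma 4.** $H^1(U_1,\mathbf Q_p(1))=\mathbf Q_p\,\kappa(w)+\iota(\mathcal O(U_1))$.

*Proof.* We fill in the two punctures one at a time. Put $B=D^{d-1}$ and view $U_1$ as $V_0\cap V_\infty\subset\mathbf P^1_B$ (coordinate $w$), with $V_0=\{w\ne0\}$ and $V_\infty=\{w\ne\infty\}$. Then $V_0,V_\infty\simeq B\times\mathbf A^1$ and $V_0\cup V_\infty=\mathbf P^1_B$, so with coefficients $\mathbf Q_p(1)$ we have an exact sequence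
$$H^1(V_0)\oplus H^1(V_\infty)\to H^1(U_1)\xrightarrow{\ \delta\ }H^2(\mathbf P^1_B)\to H^2(V_0)\oplus H^2(V_\infty).$$

**Step 1: $H^2$ of the projective line over $B$.** Let $f:\mathbf P^1_B\to B$, let $c=c_1(\mathcal O(1))$, and let $B_m=\mathrm{Sp}\,A_m$ be closed polydiscs exhausting $B$ (this $A_m$ is a Tate algebra and is unrelated to the group of Section 7). As $p$ is invertible in $A_m$, the projective bundle formula for schemes says that $(f^*,c\cup f^*)$ is an isomorphism
$$R\Gamma_{\mathrm{\acute{e}t}}(\mathrm{Spec}\,A_m,\mu_{p^n})\oplus R\Gamma_{\mathrm{\acute{e}t}}(\mathrm{Spec}\,A_m,\mathbf Z/p^n)[-2]\simeq R\Gamma_{\mathrm{\acute{e}t}}(\mathbf P^1_{A_m},\mu_{p^n}).$$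
By (H), applied to $\mathrm{Spec}\,A_m$ and to $\mathbf P^1_{A_m}$, the same holds for $\mathbf P^1_{B_m}\to B_m$. Apply $R\lim_n$, invert $p$, apply $R\lim_m$, and use $H^0(B,\mathbf Q_p)=\mathbf Q_p$:
$$H^2(\mathbf P^1_B,\mathbf Q_p(1))=f^*H^2(B,\mathbf Q_p(1))\oplus\mathbf Q_p\,c .$$

**Step 2: the image of $\delta$ lies in $\mathbf Q_p\,c$.** Let $x=f^*\alpha+\beta c\in\mathrm{im}\,\delta$, with $\beta\in\mathbf Q_p$. Its image in $H^2(V_0)$ is $0$. Let $\sigma:B\to V_0\cap V_\infty$ be the section $w=1$. It factors through $V_0$, where $\mathcal O(1)$ is trivial, so $\sigma^*c=0$ and $0=\sigma^*x=\alpha+\beta\sigma^*c=\alpha$.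

**Step 3: $\delta(\kappa(w))=\pm c$.** The sequence $0\to\mathbf Z_p(1)\to\lim_{x\mapsto x^p}\mathbf G_m\to\mathbf G_m\to0$ on the pro-étale site gives a morphism $\mathbf G_m\to\mathbf Z_p(1)[1]$, which induces $\kappa$ on $H^0$ and $c_1$ on $H^1$ (up to sign). The boundary of Mayer–Vietoris commutes with it up to sign, and the boundary $\mathcal O(U_1)^*\to\mathrm{Pic}(\mathbf P^1_B)$ sends $w$ to the line bundle with transition function $w$, namely $\mathcal O(\pm1)$.

**Step 4: conclusion.** For $\gamma\in H^1(U_1)$ write $\delta\gamma=\beta c$. By Step 3, $\gamma\mp\beta\kappa(w)$ is killed by $\delta$ for the right sign, so it comes from $H^1(V_0)\oplus H^1(V_\infty)$. By Lemma 3, $H^1(V_0)=\iota(\mathcal O(V_0))$ and $H^1(V_\infty)=\iota(\mathcal O(V_\infty))$, and $\iota$ is functorial, so the image of this sum lies in $\iota(\mathcal O(U_1))$. $\square$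

The same proof works when $B$ is a point. So for the single punctured line $\mathbf G_m$ we have $H^1(\mathbf G_m,\mathbf Q_p(1))=\mathbf Q_p\kappa(w)+\iota(\mathcal O(\mathbf G_m))$, and $\kappa(w)\ne0$ since $\delta(\kappa(w))=\pm c\neq0$. On $Y$ this class will not survive.

**Lemma 5.** Let $\alpha\in H^1(U_2,\mathbf Q_p(1))$. There is $f_2\in\mathcal O(D')$ such that $\alpha|_{U_{12}}=\iota(f_2(y))$ and such that, if $f_2$ is constant, then $\alpha=0$.

*Proof.* Use the charts $V_\sigma$ of Section 4. By Lemma 3, $\alpha|_{V_\sigma}=\iota(f_\sigma)$ with $f_\sigma\in\mathcal O(V_\sigma)$. Restrict to a nonempty open polydisc inside $V_\sigma\cap V_\tau$: there $\iota(f_\sigma-f_\tau)=0$, so by Lemma 3 $f_\sigma-f_\tau$ is constant on that polydisc, hence on the connected space $V_\sigma\cap V_\tau$. The point $((1,\dots,1),\infty)$ lies in all charts. As $\iota$ kills constants, we may normalize $f_\sigma$ to vanish there, and then $f_\sigma=f_\tau$ on $V_\sigma\cap V_\tau$. The $f_\sigma$ glue to a function on $(\mathbf P^1)^{d-1}\times D'$,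 which by Section 5 is some $f_2\in\mathcal O(D')$. Since $U_{12}$ lies in the chart $\mathbf A^{d-1}\times D'$, the first claim follows.

If $f_2$ is constant, $\alpha$ vanishes on every $V_\sigma$, so it comes from the $\check H^1$ of the covering with coefficients $H^0=\mathbf Q_p(1)$. All intersections of charts are connected, so this is again the cohomology of a full simplex with constant coefficients, and it is $0$. $\square$

## 9. The vanishing of $H^1_{\mathrm{pro\acute{e}t}}(Y_C,\mathbf Q_p)$

The map $H^0(U_1)\oplus H^0(U_2)\to H^0(U_{12})$ is surjective, so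
$$H^1(Y_C,\mathbf Q_p(1))=\ker\big(H^1(U_1)\oplus H^1(U_2)\to H^1(U_{12})\big).$$
Let $(\alpha_1,\alpha_2)$ be in this kernel. By Lemma 4, $\alpha_1=b\,\kappa(w)+\iota(f_1)$ with $b\in\mathbf Q_p$ and $f_1\in\mathcal O(U_{1,C})$. Let $f_2\in\mathcal O(D'_C)$ be attached to $\alpha_2$ by Lemma 5. By Section 3, (3) applies to $w$ on $U_{12}$: $\kappa(w)=\iota(\log w)$. Since $\iota$ is $\mathbf Q_p$-linear, the condition $\alpha_1|_{U_{12}}=\alpha_2|_{U_{12}}$ reads
$$\iota\big(b\log w+f_1-f_2\big)=0\quad\text{in }H^1(U_{12},\mathbf Q_p(1)).$$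
By Lemma 3 for the polydisc $U_{12}$, the function $b\log w+f_1-f_2$ is constant, which is (2). Lemma 2 gives $b=0$ with $f_1$ and $f_2$ constant. So $\alpha_1=\iota(f_1)=0$, and $\alpha_2=0$ by Lemma 5.

Hence $H^1(Y_C,\mathbf Q_p(1))=0$. Over $C$ the sheaves $\mathbf Q_p(1)$ and $\mathbf Q_p$ are isomorphic, so $H^1_{\mathrm{pro\acute{e}t}}(Y_C,\mathbf Q_p)=0$. This is point 1 of Theorem A, and the theorem is proved. Any map out of $0$ is $0$, so the left sides of $(C_{\rm dR})$ and $(C_{\rm st})$ vanish for $n=1$, while the right sides do not. The conjecture is refuted. $\blacksquare$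

## 10. Continuous maps from pro-étale cohomology to $\mathbf B_{\rm dR}$

For Theorem B we shall not show that pro-étale cohomology vanishes, only that it has no continuous equivariant map to $\mathbf B_{\rm dR}$. Besides (HK), we use the following.

* **(S)** (Colmez–Dospinescu–Nizioł, *Cohomology of $p$-adic Stein spaces*, Invent. Math. 219 (2020); Colmez–Nizioł, *On the cohomology of $p$-adic analytic spaces, I*.) For $Z$ smooth Stein over $K$ and $r\ge0$ there is a functorial, $G_K$-equivariant diagram with exact rows of Fréchet spaces and continuous arrows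
$$\begin{array}{ccccccccc}0&\to&\Omega^{r-1}(Z_C)/\ker d&\xrightarrow{\iota}&H^r_{\mathrm{pro\acute{e}t}}(Z_C,\mathbf Q_p(r))&\to&(\mathbf B_{\rm st}^+\widehat\otimes_{\mathbf Q_p^{\rm nr}}H^r_{\rm HK}(Z))^{N=0,\varphi=p^r}&\to&0\\&&\|&&\downarrow\beta&&\downarrow&&\\0&\to&\Omega^{r-1}(Z_C)/\ker d&\xrightarrow{d}&\Omega^r(Z_C)^{d=0}&\to&H^r_{\rm dR}(Z_C)&\to&0\end{array}$$
whose right square is therefore cartesian. The right vertical arrow is the one induced by $\theta:\mathbf B_{\rm st}^+\to C$ and the Hyodo–Kato isomorphism.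
* **(T)** The natural topology of $H^n_{\mathrm{pro\acute{e}t}}(Y_C,\mathbf Q_p)$ is the quotient topology coming from a complex of Fréchet spaces; restrictions and Mayer–Vietoris boundaries are continuous.
* **(F)** (Fontaine, *Presque $C_p$-représentations*, Doc. Math., vol. Kato, 2003.) Between $\mathbf B_{\rm dR}^+$-modules of finite length with continuous semilinear action of $G_K$, every continuous $\mathbf Q_p$-linear $G_K$-equivariant map is $\mathbf B_{\rm dR}^+$-linear.
* The usual injection $\mathbf B_{\rm st}\hookrightarrow\mathbf B_{\rm dR}$ (choice of a branch of the logarithm) is continuous and $G_K$-equivariant.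

**Lemma 6.** $\mathrm{Hom}_{G_K}(C(j),\mathbf B_{\rm dR})=0$ for all $j\in\mathbf Z$. Hence, if $E$ is a Fréchet space over $K$, every continuous equivariant map $(E\widehat\otimes_KC)(j)\to\mathbf B_{\rm dR}$ is zero.

*Proof.* Let $f:C(j)\to\mathbf B_{\rm dR}$ be continuous and equivariant. The $t^{-q}\mathbf B_{\rm dR}^+$ are closed with union $\mathbf B_{\rm dR}$, so by Baire one of the subspaces $f^{-1}(t^{-q}\mathbf B_{\rm dR}^+)$ has nonempty interior, hence is all of $C(j)$. Fix this $q$. For $M>-q$ let $f_M:C(j)\to t^{-q}\mathbf B_{\rm dR}^+/t^M\mathbf B_{\rm dR}^+$ be $f$ modulo $t^M$. By (F) it is $\mathbf B_{\rm dR}^+$-linear. Since $t$ kills $C(j)$, the image of $f_M$ is killed by $t$, so it lies in $t^{M-1}\mathbf B_{\rm dR}^+/t^M\mathbf B_{\rm dR}^+$. Applied to $M+1$, this says that $f_{M+1}$ has image in $t^M\mathbf B_{\rm dR}^+/t^{M+1}\mathbf B_{\rm dR}^+$, so its reduction $f_M$ is $0$. This holds for all $M>-q$, and $\bigcap_Mt^M\mathbf B_{\rm dR}^+=0$, so $f=0$.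

Now let $f:(E\widehat\otimes_KC)(j)\to\mathbf B_{\rm dR}$ be as in the second claim. For $e\in E$, the map $c\mapsto f(c\,e)$ on $C(j)$ is continuous and equivariant, hence zero. Finite sums $\sum c_ie_i$ are dense, so $f=0$. $\square$

Two quick checks of $(C_{\rm dR})$ in degree $1$, as vector spaces. For the open disc $D$, (S) with $r=1$ and $H^1_{\rm HK}(D)=0$ shows that $H^1(D_C,\mathbf Q_p)$ is the image of $(\mathcal O(D)\widehat\otimes_KC)(-1)$ under a continuous equivariant map. By Lemma 6 the left side is $0$, and so is $H^1_{\rm dR}(D)^{*}$. For $\mathbf G_m$, the last nonzero term of the upper row of (S) with $r=1$ is $(\mathbf B_{\rm cris}^+)^{\varphi=1}e=\mathbf Q_pe$, with trivial action. By Lemma 6 a continuous equivariant map $H^1(\mathbf G_{m,C},\mathbf Q_p)\to\mathbf B_{\rm dR}$ kills the image of $\iota$, so it factors through the quotient $\mathbf Q_p(-1)$ (topologically, by the open mapping theorem). Since $\mathrm{Hom}_{G_K}(\mathbf Q_p(-1),\mathbf B_{\rm dR})=t^{-1}\mathbf B_{\rm dR}^{G_K}=Kt^{-1}$,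 both sides of $(C_{\rm dR})$ have dimension $1$. So huge terms are invisible to $\mathbf B_{\rm dR}$, and what $\mathbf B_{\rm dR}$ sees on $\mathbf G_m$ is the class over ${\rm dlog}\,w$. The counterexample in degree $n$ must kill that class.

## 11. A glued space with Stein pieces

To use (S) we need both charts to be Stein, so the parameter space $\mathbf P^1$ of $U_2$ is replaced by $\mathbf A^1$. Then $f_2$ may depend on $\xi$, and the argument with two fibers of Lemma 2 is no longer available. What replaces it is a growth estimate, and for that the two punctures must both be close to $0$: we put them at $\xi$ and $\xi+p$.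

Let $U'=U'_1\cup U'_2\subset\mathbf A^1\times\mathbf P^1$ with
$$U'_1=\{(\xi,y):|\xi|<1,\ y\in\mathbf P^1,\ y\ne\xi,\ y\ne\xi+p\},\qquad U'_2=\mathbf A^1\times D',\qquad U'_1\cap U'_2=D\times D'.$$
Now $w=\frac{y-\xi}{y-\xi-p}$ is a homography in $y$ of determinant $-p\ne0$, so $(\xi,w)$ gives $U'_1\simeq D\times\mathbf G_m$. For $n\ge1$ put
$$W=U'\times\mathbf G_m^{n-1},\quad W_i=U_i'\times\mathbf G_m^{n-1},\quad W_{12}=W_1\cap W_2=D\times D'\times\mathbf G_m^{n-1},$$
with coordinates $z_1,\dots,z_{n-1}$ on $\mathbf G_m^{n-1}$, and ${\rm dlog}\,z={\rm dlog}\,z_1\wedge\dots\wedge{\rm dlog}\,z_{n-1}$. As in Section 3, $W$ is partially proper; it is smooth of dimension $n+1$; and $W_1$, $W_2$, $W_{12}$ are Stein. This $W$ is the variety of Theorem B.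

**Step 1: de Rham and Hyodo–Kato cohomology.** By Lemma 1, $H^n_{\rm dR}(W_1)=K\,{\rm dlog}\,w\wedge{\rm dlog}\,z$, $H^n_{\rm dR}(W_2)=H^n_{\rm dR}(W_{12})=0$, and $H^{n-1}_{\rm dR}(W_2)\simeq H^{n-1}_{\rm dR}(W_{12})=K\,{\rm dlog}\,z$. So the restriction from $W_1$ and $W_2$ to $W_{12}$ is onto in degree $n-1$, and Mayer–Vietoris gives $H^n_{\rm dR}(W)\simeq H^n_{\rm dR}(W_1)\simeq K$. By (HK) the same ranks and isomorphisms hold for $H_{\rm HK}$, so $H^n_{\rm HK}(W)\simeq H^n_{\rm HK}(W_1)$ has rank $1$. Restriction to $\{\xi=0\}=(\mathbf P^1\setminus\{0,p\})\times\mathbf G_m^{n-1}\simeq\mathbf G_m^n$ is a continuous bijection on $H^n_{\rm dR}(W)$ and on $H^n_{\rm HK}(W)$. On $H^n_{\rm dR}(\mathbf G_m^n)$ the iterated residue is a nonzero continuous form, and $H^n_{\rm HK}(\mathbf G_m^n)^{*}\ne0$. So $\dim_KH^n_{\rm dR}(W)^{*}=1$ and $H^n_{\rm HK}(W)^{*}\neq0$.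

**Step 2: closed forms on $W_C$.** This is the analog of Lemma 2.

**Lemma 7.** Let $\Omega\in\Omega^n(W_C)$ be closed, of class $b\,[{\rm dlog}\,w\wedge{\rm dlog}\,z]$ in $H^n_{\rm dR}(W_{1,C})$, $b\in C$. Then $b=0$.

*Proof.* *Reduction to $U'$.* For a form $\Theta$ on an open $V\times\mathbf G_m^{n-1}$, with $V\subset U'_C$, let $\rho(\Theta)$ be the coefficient, written to the left, of $z^0\,{\rm dlog}\,z$ in its Laurent expansion in the $z_i$; it is a form on $V$ of degree lowered by $n-1$. Then $\rho d=d\rho$: a differentiation in the $z$-direction produces no term with $z^0$. Also $\rho({\rm dlog}\,w\wedge{\rm dlog}\,z)={\rm dlog}\,w$. Since $H^n_{\rm dR}(W_{2,C})=0$, $\Omega$ is exact on $W_2$. On $W_1$ it is $b\,{\rm dlog}\,w\wedge{\rm dlog}\,z$ plus an exact form. Applying $\rho$, we get a closed $1$-form $\omega=\rho(\Omega)$ on $U'_C$ with $\omega=df_2$ on $U'_2$ and $\omega=b\,{\rm dlog}\,w+df_1$ on $U'_1$. So on $D\times D'$ the function $f_2-f_1-b\log w$ is constant, where, from $w=\frac{1-\xi\eta}{1-(\xi+p)\eta}$,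
$$\log w=\sum_{j\ge1}\frac{(\xi+p)^j-\xi^j}{j}\,\eta^j.$$
Write $f_2=\sum_{j\ge0}g_j(\xi)\eta^j$ with $g_j$ entire, and let $|\cdot|_r$ be the Gauss norm on $|\xi|\le r$. All radii below are in $|C^*|$.

*(i) A good bound on a small disc.* Let $|p|<r_0<r_0'<1$. For $|\xi|\le r_0$ both punctures satisfy $|\xi|,|\xi+p|\le r_0$, so $f_1$ is analytic on $\{|\xi|\le r_0,\ |y|\ge r_0'\}$ and $f_1=\sum h_j(\xi)\eta^j$ with $|h_j|_{r_0}=O(r_0'^{\,j})$. For $j\ge1$, $g_j=h_j+b\frac{(\xi+p)^j-\xi^j}{j}$. Since $|(\xi+p)^j-\xi^j|_{r_0}\le r_0^j$ and $|1/j|\le j$, and $j\,r_0^j=O(r_0'^{\,j})$, we get $|g_j|_{r_0}=O(r_0'^{\,j})$. (With $1$ in place of $p$ the puncture $\xi+1$ would have absolute value $1$, and this step would fail.)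

*(ii) A poor bound on every large disc.* For every $R>1$, $f_2$ converges on $\{|\xi|\le R,\ |\eta|\le\tau\}$, where $\tau\in|C^*|$ with $\frac12\le\tau<1$. So $|g_j|_R=O(\tau^{-j})=O(2^j)$.

*(iii) Interpolation.* Let $r_0'<r<1$. Since $|g|_\varrho=\max_i|a_i|\varrho^i$ for $g=\sum a_i\xi^i$, $\log|g_j|_\varrho$ is a maximum of affine functions of $\log\varrho$, hence convex. Therefore
$$|g_j|_r\le|g_j|_{r_0}^{1-\theta}|g_j|_R^\theta=O(s^j),\qquad s=r_0'^{\,1-\theta}2^\theta,\quad\theta=\frac{\log(r/r_0)}{\log(R/r_0)}.$$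
As $R\to\infty$ with $r_0,r_0',r$ fixed, $\theta\to0$ and $s\to r_0'<r$. This is where the whole affine line of $\xi$ is used. Choose $R$ such that $s<r$.

*Conclusion.* Fix $\xi_0\in C$ with $|\xi_0|=r$. Then $f_2(\xi_0,\cdot)=\sum g_j(\xi_0)\eta^j$ with $|g_j(\xi_0)|=O(s^j)$ converges on $\{|y|>s\}$. This region contains $\xi_0$ and $\xi_0+p$, because $|\xi_0+p|=|\xi_0|=r>s$. The identity $df_2(\xi_0,y)=df_1(\xi_0,y)+b\,{\rm dlog}\,\frac{y-\xi_0}{y-\xi_0-p}$ holds for $|y|>1$, and all its terms are analytic on the connected space $\{|y|>s\}\setminus\{\xi_0,\xi_0+p\}$, so it holds there. Take residues at $y=\xi_0$. The left side is $0$ since $f_2(\xi_0,\cdot)$ is analytic at $\xi_0$; the right side is $0+b$. So $b=0$. $\square$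

## 12. Proof of Theorem B

Let $f:H^n_{\mathrm{pro\acute{e}t}}(W_C,\mathbf Q_p)\to\mathbf B_{\rm dR}$ be continuous and $G_K$-equivariant. We prove $f=0$, using the exact sequence with coefficients $\mathbf Q_p$
$$H^{n-1}(W_{12})\xrightarrow{\ \delta\ }H^n(W)\to H^n(W_1)\oplus H^n(W_2)\to H^n(W_{12}).$$

**Step 1: $f\circ\delta=0$.** For $n=1$, $H^0(W_{12})=\mathbf Q_p$ comes from $W_1$, so $\delta=0$. Let $n\ge2$. Let $\mathrm{pr}:W\to\mathbf G_m^{n-1}$ be the projection, and let $i:\mathbf G_m^{n-1}\to W_{12}$ be the inclusion of the fiber over the $K$-point $(0,\infty)$ of $D\times D'$. On $H^{n-1}_{\rm HK}$ the continuous map $\mathrm{pr}^*:H^{n-1}_{\rm HK}(\mathbf G_m^{n-1})\to H^{n-1}_{\rm HK}(W_{12})$ is bijective, by (HK) and Lemma 1, and $i^*\mathrm{pr}^*=\mathrm{id}$; so it is an isomorphism of topological modules with inverse $i^*$. Hence $\mathrm{pr}^*$ is also an isomorphism on the third terms of the upper rows of (S) for $r=n-1$. Given a class in $H^{n-1}(W_{12},\mathbf Q_p(n-1))$, lift its image in the third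 term to $H^{n-1}(\mathbf G_{m,C}^{n-1},\mathbf Q_p(n-1))$ and pull back: the given class is $\mathrm{pr}^*\gamma+\iota(\vartheta)$ for some $\gamma$ and some $\vartheta\in\Omega^{n-2}(W_{12,C})$. The class $\mathrm{pr}^*\gamma$ is the restriction of a class on $W$, so $\delta$ kills it. And $f\circ\delta\circ\iota$ is a continuous equivariant map on
$$\Omega^{n-2}(W_{12,C})(1-n)=(\Omega^{n-2}(W_{12})\widehat\otimes_KC)(1-n),$$
so it is zero by Lemma 6. Thus $f\circ\delta=0$.

**Step 2: $f$ factors continuously.** Let $Q=\ker(H^n(W_1)\oplus H^n(W_2)\to H^n(W_{12}))$. By (S) and (T) it is closed in a Fréchet space, hence Fréchet. Let $\mathcal Z^n$ be the Fréchet space of cocycles that defines the topology of $H^n(W)$. By exactness $\mathcal Z^n\to H^n(W)\to Q$ is a continuous surjection between Fréchet spaces, so it is open. Since $f$ vanishes on $\mathrm{im}\,\delta=\ker(H^n(W)\to Q)$, it induces $\bar f:Q\to\mathbf B_{\rm dR}$. The composite $\mathcal Z^n\to Q\to\mathbf B_{\rm dR}$ is continuous and $\mathcal Z^n\to Q$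 is open, so $\bar f$ is continuous. It is equivariant.

**Step 3: $Q$ consists of differential forms.** Twist by $\mathbf Q_p(n)$ and use (S) with $r=n$. For $W_1\simeq D\times\mathbf G_m^n$, restriction to the fiber $\mathbf G_m^n$ at $\xi=0$ and pullback by the projection $(\xi,w,z)\mapsto(w,z)$ identify $H^n_{\rm HK}(W_1)$ with $H^n_{\rm HK}(\mathbf G_m^n)$. So it is $\mathbf Q_p^{\rm nr}e$ with $\varphi(e)=p^ne$, $N(e)=0$, and, since $(\mathbf B_{\rm st}^+)^{N=0}=\mathbf B_{\rm cris}^+$,
$$(\mathbf B_{\rm st}^+\widehat\otimes H^n_{\rm HK}(W_1))^{N=0,\varphi=p^n}=(\mathbf B_{\rm cris}^+)^{\varphi=1}e=\mathbf Q_pe.$$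
Its map to $H^n_{\rm dR}(W_{1,C})$ sends $e$ to a nonzero vector, hence is injective. As the right square of (S) is cartesian, $\beta$ identifies $H^n(W_1,\mathbf Q_p(n))$ with the closed $n$-forms on $W_{1,C}$ whose class lies in a certain $\mathbf Q_p$-line of $C\,[{\rm dlog}\,w\wedge{\rm dlog}\,z]$. For $W_2$ and $W_{12}$, $H^n_{\rm HK}$ and $H^n_{\rm dR}$ vanish, so $\beta$ identifies their $H^n(\cdot,\mathbf Q_p(n))$ with the exact, equivalently closed, $n$-forms. Hence $\beta$ identifies $Q(n)$ with the space of $\Omega\in\Omega^n(W_C)^{d=0}$ whose class on $W_1$ lies in that line. By Lemma 7 every closed $n$-form on $W_C$ has class $0$ on $W_1$, and $0$ lies in the line. So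
$$Q(n)=\Omega^n(W_C)^{d=0}.$$
This is a continuous equivariant bijection of Fréchet spaces, hence a homeomorphism.

**Step 4: these forms are defined over $K$, topologically.** Put $E=\Omega^n(W)^{d=0}$. We claim $\Omega^n(W_C)^{d=0}=E\widehat\otimes_KC$. The left side is $\ker(u\widehat\otimes1)$ for the map
$$u:\Omega^n(W_1)\oplus\Omega^n(W_2)\to\Omega^n(W_{12})\oplus\Omega^{n+1}(W_1)\oplus\Omega^{n+1}(W_2)$$
given by the difference of restrictions and by $d$, and $E=\ker u$. As $K$ is discretely valued, $C$ is isomorphic to some $c_0(I,K)$ as a $K$-Banach space, and $F\widehat\otimes_Kc_0(I,K)=c_0(I,F)$ for $F$ Fréchet. A family tending to $0$ is killed by $u$ exactly when each member is, so $\ker(u\widehat\otimes1)=c_0(I,\ker u)=\ker u\,\widehat\otimes_KC$.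

**Step 5: conclusion.** Thus $Q=(E\widehat\otimes_KC)(-n)$, and Lemma 6 gives $\bar f=0$, so $f=0$. The same argument with $L$ in place of $K$ gives $\mathrm{Hom}_{G_L}(H^n_{\mathrm{pro\acute{e}t}}(W_C,\mathbf Q_p),\mathbf B_{\rm dR})=0$ for every finite $L/K$. Composing with the continuous equivariant injection $\mathbf B_{\rm st}\hookrightarrow\mathbf B_{\rm dR}$ shows that $\mathrm{Hom}_{G_L}(H^n_{\mathrm{pro\acute{e}t}}(W_C,\mathbf Q_p),\mathbf B_{\rm st})=0$ as well. Together with Step 1 of Section 11, this proves Theorem B. $\blacksquare$
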